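# Circular bars: polytopal $k$-stacked spheres that are not $k$-stellated

## 1. Three tetrahedra in a bent prism

Take a triangular prism with bottom triangle $1^0,2^0,3^0$ and top triangle $1^1,2^1,3^1$, and cut it into three tetrahedra:
$$A=\{1^0,1^1,2^1,3^1\},\qquad B=\{1^0,2^0,2^1,3^1\},\qquad C=\{1^0,2^0,3^0,3^1\}.$$
For $i<l$ the quadrilateral $i^0,i^1,l^0,l^1$ is cut by the diagonal $i^0l^1$. Now bend the prism outwards a little along the three diagonals. A clean way to do this is to start with the tetrahedron $A$, place $2^0$ slightly beyond its facet $1^02^13^1$, and then place $3^0$ slightly beyond the facet $1^02^03^1$ of the result. We get a simplicial $3$-polytope with six vertices whose boundary $S$ has the eight triangles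
$$1^01^12^1,\ 1^01^13^1,\ 1^12^13^1,\quad 1^02^02^1,\ 2^02^13^1,\quad 1^02^03^0,\ 1^03^03^1,\ 2^03^03^1 .$$

Two things can be seen on this small sphere.

*The filling can be read off from the sphere.* Exactly three pairs of vertices are not edges of $S$: $1^12^0$, $1^13^0$, $2^13^0$. Look for the sets of vertices all of whose pairs are edges. Such a set that contains $1^1$ avoids $2^0$ and $3^0$, so it lies in $A$. If it avoids $1^1$ but contains $2^1$, it avoids $3^0$ and lies in $B$. If it avoids both, it lies in $C$. So the maximal such sets are exactly $A,B,C$.

*The order of the tetrahedra matters.* In the order $A,B,C$ each new tetrahedron is attached along one triangle. On the boundary this replaces a triangle by the cone over its three sides from a new vertex. In the order $A,C,B$ the second step is bad: $A\cap C$ is only the edge $1^03^1$.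

So $S$ is the boundary of a filling with no interior vertices or edges, and $S$ is obtained from the boundary of a tetrahedron by local moves, one for each further piece of the filling. Does a sphere with such a sparse filling always arise by such moves? In other words, is there always a good order?

## 2. Stacked balls, bistellar moves, and a conjecture of Bagchi and Datta

Throughout, $k$ is a positive integer and $d$ is an integer with $d\ge 2k$. A *triangulated $d$-sphere* is a simplicial complex whose geometric realization is homeomorphic to the $d$-sphere, and similarly for balls. A sphere is *polytopal* if it is isomorphic to the boundary complex of a simplicial $(d+1)$-polytope.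

**Definition (bistellar moves).** Let $M$ be a $d$-dimensional simplicial complex and $0\le i\le d$. Suppose $\alpha$ is a $(d-i)$-face of $M$ with $\mathrm{lk}_M(\alpha)=\partial\beta$ for an $i$-simplex $\beta$ that is not a face of $M$. Replacing $\alpha*\partial\beta$ by $\partial\alpha*\beta$ is a *bistellar $i$-move*. A $d$-sphere is *$k$-stellated* if it can be obtained from the boundary of the $(d+1)$-simplex by a finite sequence of bistellar $i$-moves with $0\le i<k$.

For $i=0$, $\alpha$ is a facet, $\beta$ is a new vertex, and the move places the new vertex over $\alpha$. For $d=2$, $i=1$ it is the edge flip. The sphere $S$ of Section 1 is $1$-stellated: start with $\partial A$, place $2^0$ over $1^02^13^1$ and then $3^0$ over $1^02^03^1$.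

**Definition (stacked).** A triangulated $(d+1)$-ball is *$k$-stacked* if every face of dimension $\le d-k$ lies in its boundary. A triangulated $d$-sphere is *$k$-stacked* if it is the boundary of a $k$-stacked $(d+1)$-ball.

**Definition (the candidate filling).** For a $d$-sphere $S$ with vertex set $V(S)$ put
$$\overline S=\{\alpha\subseteq V(S):\ \mathrm{skel}_{d-k}(\alpha)\subseteq S\},$$
the set of those vertex sets all of whose faces of dimension $\le d-k$ belong to $S$. In Section 1, where $d=2$ and $k=1$, we found that $\overline S$ is generated by $A,B,C$.

**Definition (shellable).** A pure simplicial complex is *shellable* if its facets can be ordered $F_1,\dots,F_p$ so that for each $j\ge2$ the intersection of the complex generated by $F_j$ with the union of the complexes generated by $F_1,\dots,F_{j-1}$ is pure of dimension $\dim F_j-1$.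

**An example with $k=2$, $d=4$.** Begin with the $5$-simplex $012345$. A $0$-move places a vertex $6$ over $12345$, which adds the simplex $123456$ to the filling. In the new boundary the $3$-face $1234$ lies in the two facets $01234$ and $12346$, so its link is $\{0\},\{6\}$, the boundary of the edge $06$, and $06$ is not a face. The $1$-move with $\alpha=1234$, $\beta=06$ adds $012346$ to the filling. The three simplices now form $\{1234\}*\partial\{0,5,6\}$: they sit cyclically around the interior $3$-face $1234$. All faces of dimension at most $2$ are on the boundary $\partial\{1234\}*\partial\{056\}$, so this ball is $2$-stacked. A subset of the vertices lies in $\overline S$ exactly when all its subsets of size $\le3$ are faces of $S$, that is, when it does not contain $056$; this gives back the three simplices.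

We use two facts.

**(i)** Every $k$-stellated $d$-sphere with $d\ge2k-1$ is $k$-stacked.

**(ii)** If $S$ is a $k$-stacked polytopal $d$-sphere with $d\ge2k$, then $\overline S$ is the unique $k$-stacked $(d+1)$-ball with boundary $S$.

The following is posed by Bhaskar Bagchi and Basudeb Datta in "On stellated spheres, shellable balls, lower bounds and a combinatorial criterion for tightness", arXiv:1102.0856 (2011).

**Conjecture.** For all integers $k\ge1$ and $d\ge2k$, a polytopal $d$-sphere is $k$-stellated if (and only if) it is $k$-stacked. Equivalently, if $S$ is a $k$-stacked polytopal sphere of dimension $d\ge2k$, then the $(d+1)$-ball $\overline S$ is shellable.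

The conjecture is false. Here is what we shall prove.

**Theorem 1.** Let $m\ge3$ be odd, $d\ge8m+5$, and let $k$ satisfy $3+\lceil(d-1)/m\rceil\le k\le d/2$. There is a simplicial $(d+1)$-polytope with $2(d-1)$ vertices whose boundary $S$ is $k$-stacked, while $\overline S$ is not shellable and $S$ is not $k$-stellated.

**Corollary 2.** The conjecture fails for all $k\ge18$, $d\ge2k$; for all $k\ge12$, $d\ge\max(2k,157)$; and for $d=29$, $k\in\{13,14\}$.

*Proof of Corollary 2 from Theorem 1.* In the first case $d\ge36$, and in all cases $d\ge29$. Let $m$ be the largest odd integer with $8m+5\le d$; then $m\ge3$. By maximality $d\le8(m+2)+4$, so $(d-1)/m\le8+19/m$. As $m\ge3$, this is less than $15$, so $\lceil(d-1)/m\rceil\le15$ and $k\ge18$ suffices. If $d\ge157=8\cdot19+5$, then $m\ge19$, the bound is at most $9$, and $k\ge12$ suffices. For $d=29$ we have $m=3$, $\lceil28/3\rceil=10$, and the condition is $13\le k\le14$. $\square$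

The corollary lists convenient ranges, not every pair covered by Theorem 1. For example, $d=30$ and $m=3$ give $k=13,14,15$. On the other side, $d-1\ge8m+4$ forces $\lceil(d-1)/m\rceil\ge9$, so Theorem 1 never applies to $k\le11$.

## 3. For $k=1$ every interior ridge separates

Here is the case $k=1$ by hand; the answer is yes. Let $\mathcal B=\overline S$ be a $1$-stacked $(d+1)$-ball with boundary $S$, $d\ge2$, and let $\sigma$ be an interior ridge, that is, a $d$-face of $\mathcal B$ not in $S$. All proper faces of $\sigma$ have dimension $\le d-1=d-k$, so $\partial\sigma\subseteq S$. Work with chains modulo $2$. Since $H_{d-1}(S)=0$, there is a set $Z$ of $d$-faces of $S$ with $\partial Z=\partial\sigma$. Then $\sigma+Z$ is a $d$-cycle in the ball, so it is $\partial Q$ for a set $Q$ of $(d+1)$-simplices. Of the two simplices at $\sigma$, exactly one is in $Q$; of the two simplices at any other interior ridge, both or none are in $Q$. So in the dual graph (vertices are the $(d+1)$-simplices, edges are the interior ridges) the edge $\sigma$ is the only connection between $Q$ and its complement. The dual graph of a triangulated ball is connected,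 and every edge of this one is a bridge: it is a tree.

Now add the simplices one by one so that the ones already taken always form a subtree. When $F$ is added across the ridge $\sigma$, all earlier simplices are on the other side of $\sigma$. Let $\tau$ be a face of $F$ and of an earlier $F'$. In a triangulated ball, the facets that contain a given face $\tau$ can be connected through ridges that contain $\tau$. Such a path from $F'$ to $F$ has to cross $\sigma$, so $\tau\subseteq\sigma$. Hence $F$ meets the union of the earlier simplices exactly in $\sigma$. This is a shelling, the vertex of $F$ opposite $\sigma$ is new, and on the boundary the step is the $0$-move with $\alpha=\sigma$. So $S$ is $1$-stellated.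

The argument breaks at its first step for $k=2$: an interior ridge may now have interior faces of codimension one in itself. In the example with $k=2$, the ridge $12345$ contains the interior face $1234$, the dual graph is a triangle, and $12345$ does not separate. With cycles in the dual graph it is no longer clear where to start. We shall see that there need not be any good order.

## 4. Moves become shelling steps

To refute both forms of the conjecture it is enough to find a sphere $S$ for which $\overline S$ is not shellable.

**Lemma 3.** Let $d\ge2k$ and let $S$ be a $k$-stacked polytopal $d$-sphere. If $S$ is $k$-stellated, then $\overline S$ is shellable.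

*Proof.* Let $S_0,\dots,S_r=S$ be the spheres in a sequence of moves, $S_0$ the boundary of a simplex. We build shellable $k$-stacked PL balls $B_t$ with $\partial B_t=S_t$. Let $B_0$ be the $(d+1)$-simplex; all its proper faces are on the boundary, so it is $k$-stacked. Let $S_t$ arise from $S_{t-1}$ by an $i$-move, $i<k$, that replaces $\alpha*\partial\beta$ by $\partial\alpha*\beta$. Put
$$B_t=B_{t-1}\cup\{\text{faces of }\alpha\cup\beta\}.$$

*The new simplex is attached correctly.* We have $\dim\beta=i\le k-1\le d-k$. If $\beta$ were in $B_{t-1}$, it would lie in $\partial B_{t-1}=S_{t-1}$ since $B_{t-1}$ is $k$-stacked; but $\beta\notin S_{t-1}$. So $\beta\notin B_{t-1}$, and the faces of $\alpha\cup\beta$ that lie in $B_{t-1}$ do not contain $\beta$. Hence they lie in $\alpha*\partial\beta$, and conversely $\alpha*\partial\beta\subseteq S_{t-1}$ because $\mathrm{lk}(\alpha)=\partial\beta$. The intersection is therefore exactly $\alpha*\partial\beta$, a PL $d$-ball, pure of dimension $d$. So the shelling extends. Gluing a PL ball and a simplex along a PL $d$-ball contained in both boundaries gives a PL ball, and its boundary is obtained from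 $S_{t-1}$ by replacing $\alpha*\partial\beta$ by the rest $\partial\alpha*\beta$ of the boundary of $\alpha\cup\beta$. So $\partial B_t=S_t$.

*$B_t$ is $k$-stacked.* Let $\gamma$ be a face of $B_t$ not in $S_t$. If $\gamma\in B_{t-1}\setminus S_{t-1}$, then $\dim\gamma>d-k$ by induction. If $\gamma\in S_{t-1}\setminus S_t$, then $\gamma\supseteq\alpha$. If $\gamma\notin B_{t-1}$, then $\gamma$ is a face of $\alpha\cup\beta$ containing $\beta$ and not lying in $\partial\alpha*\beta$, so $\gamma=\alpha\cup\beta$. In the last two cases $\gamma\supseteq\alpha$ and $\dim\gamma\ge d-i\ge d-k+1$.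

By (ii), $B_r=\overline S$, and $B_r$ is shellable. $\square$

## 5. Fans around boundary faces of codimension two

How can one show that a ball has no shelling? One local obstruction is enough for us.

**Lemma 4.** Let $T$ be a triangulation of a convex $D$-polytope $P$ by geometric simplices, and let $G\in T$ have $D-1$ vertices and be such that $\operatorname{conv}G$ is a face of $P$.

(a) The graph $\mathrm{lk}_T(G)$ is a path.

(b) Let $F=G\cup\{p,p'\}$ be a facet of $T$, and let $F',F''\ne F$ be facets of $T$ with $G\cup\{p\}\subset F'$ and $G\cup\{p'\}\subset F''$. In no shelling of $T$ do $F'$ and $F''$ both precede $F$.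

*Proof.* (a) Let $x$ be a point in the relative interior of $\operatorname{conv}G$ and $\Pi$ a $2$-plane through $x$ transversal to the affine hull of $G$. As $\operatorname{conv}G$ is a $(D-2)$-face of $P$, near $x$ the set $P\cap\Pi$ is a planar wedge with apex $x$ and angle less than $\pi$. The simplices of $T$ containing $x$ are those that have $G$ as a face. Near $x$, a facet $G\cup\{p,p'\}$ cuts $\Pi$ in a sector bounded by the rays that belong to $G\cup\{p\}$ and $G\cup\{p'\}$. These sectors have disjoint interiors and fill the wedge. Rays correspond to vertices of the link and sectors to edges. So the link is a path.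

(b) We first show: *the facets containing $G$ in any initial part of a shelling give a connected subgraph of $\mathrm{lk}_T(G)$.* Let $F_j\supset G$ and suppose an earlier $F_i\supset G$ exists. By the definition of a shelling, $F_i\cap F_j$ lies in a ridge $F_j\setminus x$ contained in an earlier $F_h$. Thus $G\subseteq F_i\cap F_j\subseteq F_j\setminus x$. So $G\subset F_h$ and $x\in F_j\setminus G$, and the edge $F_j\setminus G$ shares its vertex other than $x$ with the earlier edge $F_h\setminus G$. Induction on $j$ proves the statement.

Now suppose $F'$ and $F''$ precede $F$. Just before $F$ is added, the connected subgraph contains the vertices $p$ and $p'$ but not the edge $pp'=F\setminus G$. Adding $F$ creates a cycle in a path, a contradiction. $\square$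

In words: in a fan over a boundary face, a middle simplex cannot come after both its neighbors. So $T$ is not shellable as soon as it has a nonempty set $\mathcal F$ of facets such that each member is the middle of some fan with both neighbors in $\mathcal F$: the last member of $\mathcal F$ in a shelling would violate Lemma 4(b). We need a supply of polytopes with many fans under control.

## 6. Tiles and bars, and why one genuine arrangement cannot close up

Look at the prism again. Think of $1,2,3$ as three points in this order on a line. The tetrahedron that belongs to the point $a$ consists of $a^0,a^1$, of $x^0$ for the points $x$ before $a$, and of $x^1$ for the points after $a$. Going from one point to the next exchanges one vertex.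

Now replace points on a line by planes in $\mathbb R^3$, any three with independent normals, no four concurrent. There are two symbols $i^0,i^1$ for each plane $i$, and there is one simplex $F_{abc}$ for each triple of planes, that is, for each vertex of the arrangement: it contains both symbols of $a,b,c$, and for every other plane $x$ one symbol, which tells on which side of $x$ the vertex $abc$ lies. On the line $b\cap c$ lie the triples $abc$ with $a$ varying, and consecutive ones differ by one exchange, as in the prism. If things can be arranged so that $F_{abc}\setminus\{a^0,a^1\}$ is always a boundary face, then every $F_{abc}$ is in three fans, one for each of its lines, and its neighbors in these fans are the neighboring vertices on the lines.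

Call a triple of planes a *tile*, and call an interval of consecutive tiles on a line a *bar*, with two *ends* and *interior* tiles. If there is a nonempty finite set of bars such that every end of every bar is an interior tile of another bar, then the set of all tiles in these bars is a set $\mathcal F$ as above, and there is no shelling.

The first thing to try is to search for such bars in an actual plane arrangement. This cannot work, for a clear reason. Choose a linear function on $\mathbb R^3$ that is not constant on any of the lines, and take the highest among the vertices belonging to the tiles of the bars. It is interior to some bar. So both its neighbors on that line belong to the set; the function is strictly monotone on the line, so one of them is higher. This is a contradiction.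

So the orders along the lines must not come from one arrangement in $\mathbb R^3$. They need to look like a staircase that leads downward all the way around. The way out is to use several arrangements with the same normals, and to let *majority* decide: the order along each line is the one in which all arrangements but at most one agree. Each arrangement is genuine, and each is outvoted at some places. The polytope will have to contain a few additional simplices at the places of disagreement, and the price is that $k$ must be large compared to the number of coordinates on which a given arrangement is used.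

## 7. Data, sites, and the order on a line

Let $E$ be a finite set, $n=|E|$, and let $v_i\in\mathbb R^3$ ($i\in E$) be vectors, any three linearly independent. For each $4$-subset $C\subseteq E$ fix numbers $\lambda_i=\lambda_i^C\ne0$ ($i\in C$) with $\sum_{i\in C}\lambda_iv_i=0$; they are unique up to a common factor. For $h\in\mathbb R^E$ put
$$C(h)=\sum_{i\in C}\lambda_ih(i),\qquad \varphi_i^h(y)=v_i\cdot y+h(i)\quad(y\in\mathbb R^3).$$
Then $\sum_{i\in C}\lambda_i\varphi_i^h(y)=C(h)$ for every $y$. So if $C=\{a,b,c,i\}$ and $\varphi_a^h(y)=\varphi_b^h(y)=\varphi_c^h(y)=0$, then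
$$\lambda_i\varphi_i^h(y)=C(h).\tag{1}$$

**Definition (data).** Data consist of an integer $m\ge2$, functions $h^{(j)}\in\mathbb R^E$ ($j\in\mathbb Z_m$), a family $\mathcal S$ of $4$-subsets of $E$ called *sites* with types $\vartheta:\mathcal S\to\mathbb Z_m$, and signs $c(C)\in\{\pm\}$ for all $4$-subsets $C$, such that

* (D1) two distinct sites have at most two common elements;
* (D2) $\operatorname{sgn}C(h^{(j)})=c(C)$ for all $C,j$, except that $\operatorname{sgn}C(h^{(j)})=-c(C)$ if $C\in\mathcal S$ and $j=\vartheta(C)$.

For distinct $a,b,c,i$ and $C=\{a,b,c,i\}$ put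
$$\chi(abc;i)=c(C)\operatorname{sgn}\lambda_i^C,\qquad \chi_h(abc;i)=\operatorname{sgn}C(h)\operatorname{sgn}\lambda_i^C\ \text{ if }C(h)\ne0.$$
By (1), $\chi_h(abc;i)$ is the sign of $\varphi_i^h$ at the point $\varphi_a^h=\varphi_b^h=\varphi_c^h=0$. So $\chi$ is the voted version of "on which side of $i$ is the vertex $abc$".

**Definition (order on the line $bc$).** For $b\ne c$ and $\mathbf d\in\{\pm v_b\times v_c\}$ let $\sigma_x=\operatorname{sgn}(v_x\cdot\mathbf d)\ne0$ for $x\ne b,c$. For distinct $x,a\in E\setminus\{b,c\}$ write $x\prec a$ if $\chi(abc;x)=\sigma_x$.

The same definition with $\chi_h$ gives the order in which the line $\varphi_b^h=\varphi_c^h=0$, directed by $\mathbf d$, crosses the planes $\varphi_x^h=0$ and $\varphi_a^h=0$: along this line $\varphi_x^h$ has sign $-\sigma_x$ before its zero and $\sigma_x$ after it.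

**Example.** Let $E=\{1,2,3,4\}$ with $v_1,v_2,v_3$ the standard basis and $v_4=(1,1,1)$. Take $\lambda=(1,1,1,-1)$, so $C(h)=h(1)+h(2)+h(3)-h(4)$ for the only $4$-set $C=E$. Let $m=2$, $h^{(0)}=(1,0,0,0)$, $h^{(1)}=(-1,0,0,0)$. Then $C(h^{(0)})=1$, $C(h^{(1)})=-1$, and we may declare $C$ a site of type $1$ with $c(C)=+$. On the line $12$ with $\mathbf d=(0,0,1)$ we have $\sigma_3=\sigma_4=+$ and $\chi(312;4)=-$, so $3\prec4$. For $h^{(0)}$ the line is $y_1=-1$, $y_2=0$, and it crosses plane $3$ at $y_3=0$ and plane $4$ at $y_3=1$, in agreement with $\prec$. For $h^{(1)}$ it crosses plane $4$ first, at $y_3=-1$. A site is a small tetrahedron that one of the arrangements turns inside out.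

**Lemma 5.** (a) $\prec$ is a linear order on $E\setminus\{b,c\}$; it is reversed for $-\mathbf d$.
(b) If $\{a,b,c,i\}\in\mathcal S$, then $a,i$ are adjacent in $\prec$ on the line $bc$.
(c) If $C\in\mathcal S$ and $x\notin C$, then $\chi(abc;x)$ is the same for all triples $abc\subset C$.

*Proof.* (a) Let $C=\{a,b,c,x\}$. Since $v_b\cdot\mathbf d=v_c\cdot\mathbf d=0$, we get $\lambda_av_a\cdot\mathbf d+\lambda_xv_x\cdot\mathbf d=0$, so $\sigma_a\operatorname{sgn}\lambda_a=-\sigma_x\operatorname{sgn}\lambda_x$ and $\chi(abc;x)\sigma_x=-\chi(xbc;a)\sigma_a$. So exactly one of $x\prec a$, $a\prec x$ holds. Suppose there were a $3$-cycle on $a_1,a_2,a_3$. It involves the three $4$-sets $\{b,c,a_p,a_q\}$. Any two of them share three elements, so by (D1) at most one is a site. Choose $j$ different from its type. By (D2), $h^{(j)}$ induces the same $3$-cycle, which is impossible for points on a line. A tournament without $3$-cycles is a linear order. Changing $\mathbf d$ to $-\mathbf d$ changes all $\sigma_x$, so it reverses $\prec$.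

(b) Suppose $l$ is strictly between $a$ and $i$, say $a\prec l\prec i$. The sets $\{b,c,a,l\}$ and $\{b,c,l,i\}$ share triples with the site, so they are not sites. Let $j$ be the type of the site. In the order for $h^{(j)}$, $a$ is before $l$ and $l$ before $i$ as in $\prec$, but $i$ is before $a$, because the sign is reversed on the site. This is impossible.

(c) Let $C=\{a,b,c,i\}$ and compare the triples $abc$, $abi$. On the line $ab$, $c$ and $i$ are adjacent by (b), so $x\prec c\Leftrightarrow x\prec i$. That is, $\chi(abc;x)=\chi(abi;x)$. Any two triples of $C$ share a pair. $\square$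

**Assigning arrangements to coordinates.** Fix a map $\gamma:E\to\mathbb Z_m$. Put $h_l:=h^{(\gamma(l))}$ for $l\in E$, and for $C\in\mathcal S$ let
$$N_C=\{l\in E\setminus C:\ \gamma(l)=\vartheta(C)\}.$$
So $N_C$ is the set of $l$ outside $C$ whose arrangement $h_l$ is outvoted at $C$. Let $N\ge0$ be an integer with $N\ge|N_C|$ for all sites $C$. By (D2), for $l\notin C$:
$$\operatorname{sgn}C(h_l)=c(C),\ \text{ except that it is }-c(C)\text{ if }C\in\mathcal S\text{ and }l\in N_C.\tag{2}$$
If $C$ is not a site, then $\operatorname{sgn}C(h_l)=c(C)$ for every $l\in E$.

## 8. The bent polytope and its exposed sets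

Let $D=n+2$, and let $e_i$ ($i\in E$) be the standard basis of $\mathbb R^E$. For small $u>0$ consider in $\mathbb R^3\times\mathbb R^E$ the $2n$ vectors
$$i^0=(0,e_i),\qquad i^1=\Big(v_i,\ e_i+u\sum_{l\ne i}h_l(i)e_l\Big)\qquad(i\in E),$$
and let $\mathcal V$ be the set of these vectors. Let $\varsigma(p)$ be the sum of the $\mathbb R^E$-coordinates of $p$; for small $u$ it is positive on $\mathcal V$. Let $P=P_u$ be the convex hull of the points $p/\varsigma(p)$, $p\in\mathcal V$. The vectors $p$ span $\mathbb R^{n+3}$, and the points $p/\varsigma(p)$ lie on the hyperplane $\varsigma=1$, so $\dim P=n+2=D$. We identify $p$ with $p/\varsigma(p)$. Faces of $P$ are cut out by linear functionals that are $\ge0$ on $\mathcal V$.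

**The one-dimensional model.** What does the term with $u$ do? Replace $\mathbb R^3$ by $\mathbb R^1$, take $E=\{1,2,3\}$, $v_i=1$ and $h_l(i)=-i$ for all $l$, so that $\varphi_i(y)=y-i$. At $u=0$ the points form the flat prism of Section 1. For $u>0$, $i<l$ and $p$ the third index,
$$(i^1-i^0)-(l^1-l^0)=\big(0,\ u\,l\,e_i-u\,i\,e_l+u(l-i)e_p\big),$$
that is,
$$i^1+(1+ui)\,l^0=(1+ul)\,i^0+l^1+u(l-i)\,p^0 .$$
All coefficients are positive. So the segment from $i^1$ to $l^0$ meets the relative interior of the triangle $i^0,l^1,p^0$, and a functional that is $\ge0$ on $\mathcal V$ and vanishes on $i^1,l^0$ vanishes on all five points. So $i^1l^0$ is not an edge: the prism is bent along the other diagonal $i^0l^1$, as in Section 1. Note that the coordinate $p$ "sees" the difference $h_p(i)-h_p(l)$. In general, coordinate $l$ looks at the arrangement $h_l$.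

**Definition (exposed).** A set $K\subseteq\mathcal V$ is *exposed* if for all sufficiently small $u>0$ some linear functional is $0$ on $K$ and $>0$ on $\mathcal V\setminus K$.

There are finitely many $K$, and $u$ is always taken small enough for all statements. If $K$ is exposed, then $K$ is the set of all elements of $\mathcal V$ on a face of $P$. A real number $r\ne0$ *matches* $i^0$ if $r>0$ and $i^1$ if $r<0$; a sign matches accordingly. For $K\subseteq\mathcal V$ let
$$J(K)=\{i:\ i^0,i^1\notin K\},\qquad \operatorname{supp}K=E\setminus J(K),\qquad \operatorname{dbl}K=\{i:\ i^0,i^1\in K\}.$$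

The next lemma turns "a point $y$ in an arrangement with the right signs" into "an exposed set". The arrangement may be any positive combination of those $h_l$ for which $l$ does not occur in $K$.

**Lemma 6.** Let $K\subseteq\mathcal V$, $\rho\subseteq J(K)$ (possibly empty), $w\in\mathbb R^\rho_{>0}$, $y\in\mathbb R^3$, and put $\varphi_i=y\cdot v_i+\sum_{l\in\rho}w_lh_l(i)$ for $i\notin\rho$. Suppose that $\varphi_i=0$ for $i\in\operatorname{dbl}K$; that $\varphi_i\ne0$ matches the element of $K$ with index $i$ for $i\in\operatorname{supp}K\setminus\operatorname{dbl}K$; and that the linear functionals $(y',w')\mapsto y'\cdot v_b+\sum_{l\in\rho}w'_lh_l(b)$, $b\in\operatorname{dbl}K$, on $\mathbb R^3\times\mathbb R^\rho$ are linearly independent. Then $K$ is exposed.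

*Proof.* We look for a functional of the form
$$\psi(x,z)=u\,y\cdot x+\sum_{l\in\rho}w_lz_l+u\sum_{i\notin\rho}s_iz_i .$$
For $i\notin\rho$ we get $\psi(i^0)=us_i$ and
$$\psi(i^1)=u\Big[\varphi_i+s_i+u\sum_{l\notin\rho,\ l\ne i}h_l(i)s_l\Big].$$
For $i\in\rho$ we get $\psi(i^0)=w_i$ and $\psi(i^1)=w_i+O(u)$.

Set $s_i=0$ if $i^0\in K$, and $s_i=M$, a large constant, for $i\in J(K)\setminus\rho$. The remaining unknowns are $y$, $w$, and $s_i$ for those $i$ with $i^1\in K\not\ni i^0$. We require the bracket to vanish for $i\in\operatorname{dbl}K$ and for these last $i$. This is a system of linear equations in the unknowns whose coefficients depend continuously on $u$. At $u=0$ it is solved by the given $y,w$ and $s_i=-\varphi_i$, which is positive because $\varphi_i$ matches $i^1$. Its matrix at $u=0$ has full row rank: the rows for $\operatorname{dbl}K$ involve only $(y,w)$ and are independent by hypothesis, and each other row contains its own variable $s_i$ with coefficient $1$. So for small $u$ there are solutions that converge to the one at $u=0$. (Fix the unknowns outside a set of columns with nonzero minor and solve for the others.)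

For small $u$ all strict inequalities persist: $w_l>0$, hence $\psi>0$ on $l^0,l^1$ for $l\in\rho$; $s_i>0$ if $i^1\in K\not\ni i^0$; the bracket is positive if $i^0\in K\not\ni i^1$, since it is $\varphi_i>0$ at $u=0$; for $i\in J(K)\setminus\rho$ we have $s_i=M>0$, and the bracket is $\varphi_i+M>0$ at $u=0$. So $\psi\ge0$ on $\mathcal V$ with zero set $K$. $\square$

## 9. The complex $T$

**Definition.** The facets of $T$ are the following $(D+1)$-subsets of $\mathcal V$.

* Type I: for each triple $abc$,
$$F_{abc}=\{a^0,a^1,b^0,b^1,c^0,c^1\}\cup\{x_{abc}:\ x\notin\{a,b,c\}\},$$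
where $x_{abc}\in\{x^0,x^1\}$ is matched by $\chi(abc;x)$.
* Type II: for $C\in\mathcal S$ and $l\in N_C$,
$$\Theta_{l,C}=\{x^0,x^1:\ x\in C\}\cup\{x_C:\ x\notin C\cup\{l\}\},$$
where $x_C=x_{abc}$ for any triple $abc\subset C$; by Lemma 5(c) the choice does not matter.

The sizes are $6+(n-3)$ and $8+(n-5)$, both $n+3=D+1$. The facets are distinct, since $\operatorname{dbl}F_{abc}=\{a,b,c\}$ and $J(F_{abc})=\emptyset$, while $\operatorname{dbl}\Theta_{l,C}=C$ and $J(\Theta_{l,C})=\{l\}$.

*Each facet is linearly independent for small $u$.* For type I this holds already at $u=0$: the vectors with index $a,b,c$ give $v_a,v_b,v_c$, which span $\mathbb R^3$, and $e_a,e_b,e_c$; the others then give the remaining $e_x$. For type II, let $x\in C$ and replace $x^1$ by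
$$\frac1u\sum_{i\in C}\lambda_i(i^1-i^0)=\Big(0,\ \sum_{i\in C}\lambda_i\sum_{l'\ne i}h_{l'}(i)e_{l'}\Big).$$
As $\lambda_x\ne0$, this does not change the span. The $e_l$-coordinate of the new vector is $C(h_l)\ne0$, because $l\notin C$. At $u=0$ the other $n+2$ vectors span $\mathbb R^3\times\mathbb R^{E\setminus l}$: three of the vectors $v_i$, $i\in C$, are still available. So the determinant is nonzero at $u=0$, hence for small $u$.

**Theorem 7.** Let $k\ge N+3$ and $n+1\ge2k$. For small $u>0$, $P$ is a simplicial $D$-polytope with vertex set $\mathcal V$, $T$ is a triangulation of $P$ with $\partial T=\partial P$, and every face of $T$ with at most $D-k$ vertices lies in $\partial P$. Hence $S=\partial P$ is a $k$-stacked polytopal $d$-sphere with $d=D-1=n+1\ge2k$, and $\overline S=T$ by (ii).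

The proof has five steps. The first two show that certain sets are exposed, the third that the simplices fit together, the fourth that no ridge is left over, and the last one draws the conclusions.

**Step 0 (the sets that will carry fans).** *The set $G=F_{abc}\setminus\{a^0,a^1\}$ is exposed, and so is every $K\subseteq F_{abc}$ with $a\in J(K)$.*

On the line $bc$ consider the elements $x\prec a$ and the elements $x'\succ a$. For such $x,x'$ the set $\{b,c,x,x'\}$ is not a site by Lemma 5(b), since $a$ lies between $x$ and $x'$. So by (2) the arrangement $h_a$ orders $x$ before $x'$, as $\prec$ does. Hence on the line $\varphi_b^{h_a}=\varphi_c^{h_a}=0$ there is a point $y$ after all crossings with planes $x\prec a$ and before all crossings with planes $x'\succ a$. At $y$, $\varphi_x^{h_a}$ has sign $\sigma_x$ if $x\prec a$ and $-\sigma_x$ if $x\succ a$; in both cases this is $\chi(abc;x)$. Apply Lemma 6 with $\rho=\{a\}$ and $w=1$; the functionals for $b,c$ are independent because $v_b,v_c$ are. This proves that $G$ is exposed. If $a\in J(K)$ then $K\subseteq G$. First move $y$ slightly so that $\varphi_b,\varphi_c$ are $0$ or have the signs required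 by $K$; this is possible since $v_b,v_c$ are independent. The other signs do not change, and Lemma 6 applies again.

**Step 1 (small faces are exposed).** *Every $K\subseteq F$, $F$ a facet of $T$, with $|K|\le D-k$ is exposed.*

This is the point where $k\ge N+3$ is used: $|J(K)|\ge n-|K|\ge n-(D-k)=k-2\ge N+1$. A small set misses so many indices that one of them can be trusted at any given site.

*Case $F=F_{abc}$.* If $J(K)$ meets $\{a,b,c\}$, use Step 0. Otherwise, by (D1) at most one site $C$ contains $abc$. Choose $l\in J(K)$, with $l\notin N_C$ if $C$ exists. Then $l\ne a,b,c$. Let $y$ be the point $\varphi_a^{h_l}=\varphi_b^{h_l}=\varphi_c^{h_l}=0$. For $i\ne a,b,c,l$, apply (2) to $\{a,b,c,i\}\not\ni l$: this set is either no site, or it is $C$ and $l\notin N_C$. So by (1), $\operatorname{sgn}\varphi_i^{h_l}(y)=\chi(abc;i)$. Move $y$ slightly so that $\varphi_a,\varphi_b,\varphi_c$ are $0$ or have the required signs ($v_a,v_b,v_c$ are independent), and apply Lemma 6 with $\rho=\{l\}$, $w=1$.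

*Case $F=\Theta_{l,C}$.* If some $x\in C$ is in $J(K)$, then $K\subseteq F_{C\setminus x}$, because $z_C=z_{C\setminus x}$ for $z\notin C$; this case is done. Otherwise $J(K)\cap C=\emptyset$. There is $l'\in J(K)\setminus N_C$. Also $l\in J(K)$, and $l\ne l'$ because $l\in N_C$. By (2), $C(h_l)$ and $C(h_{l'})$ have opposite signs: one coordinate is outvoted at $C$ and the other is not. Choose $w_l,w_{l'}>0$ with $C(h_w)=0$ for $h_w=w_lh_l+w_{l'}h_{l'}$. In the arrangement $h_w$ the four planes of $C$ are concurrent: by (1) the common point $y$ of three of them satisfies $\varphi_i^{h_w}(y)=0$ for all $i\in C$. Let $z\notin C\cup\{l,l'\}$, let $abc\subset C$ be a triple, and $C'=\{a,b,c,z\}$. By (D1), $C'$ is not a site, so $C'(h_l)$ and $C'(h_{l'})$, hence $C'(h_w)$, have sign $c(C')$. By (1), $\varphi_z^{h_w}(y)$ has sign $\chi(abc;z)$ and matches $z_C$.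

The functionals $(y',w')\mapsto y'\cdot v_i+w'_lh_l(i)+w'_{l'}h_{l'}(i)$, $i\in C$, are independent: the coefficients of a dependence must be proportional to $(\lambda_i)$, and
$$\sum_{i\in C}\lambda_i\big(y'\cdot v_i+w'_lh_l(i)+w'_{l'}h_{l'}(i)\big)=w'_lC(h_l)+w'_{l'}C(h_{l'})\not\equiv0 .$$
So $(y,w)$ can be moved slightly to make the $\varphi_i$, $i\in C$, zero or of the required signs. Apply Lemma 6 with $\rho=\{l,l'\}$.

Every element of $\mathcal V$ lies in a facet of type I, and $D-k\ge1$. So in particular all elements of $\mathcal V$ are vertices of $P$.

**Step 2 (the simplices fit together).** *For facets $F,F'$ of $T$, $\operatorname{conv}F\cap\operatorname{conv}F'=\operatorname{conv}(F\cap F')$.*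

Otherwise, a point of the intersection outside $\operatorname{conv}(F\cap F')$ has two different representations, one by $F$ and one by $F'$. Their difference is a nonzero linear dependence on $\mathcal V$ whose positive part is supported in $F$ and whose negative part is supported in $F'$. Every linear dependence is a sum of dependences of minimal support whose signs agree with it. So there is a dependence of minimal support with disjoint supports $Z\subseteq F$, $Z'\subseteq F'$ of its positive and negative parts. Both are nonempty because $\varsigma>0$ on $\mathcal V$, and $|Z|+|Z'|\le D+2$ because the vectors are in $\mathbb R^{D+1}$. As $D=n+2\ge2k+1$, we have $\lfloor(D+2)/2\rfloor\le D-k$. So one of them, say $Z$, has at most $D-k$ elements and is exposed by Step 1. The exposing functional is $0$ on $Z$ and positive on $Z'$, which contradicts the dependence. The case of $Z'$ is the same.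

**Step 3 (no ridge is left over).** *Every ridge $R$ (a facet of $T$ minus one vertex) is exposed or lies in two facets of $T$.* There are four kinds of ridges.

*(I.1)* $R=F_{abc}\setminus\{l_{abc}\}$ with $l\notin\{a,b,c\}$. If there is a site $C\supset abc$ with $l\in N_C$, then $R\subset\Theta_{l,C}$. Otherwise, at the point $\varphi_a^{h_l}=\varphi_b^{h_l}=\varphi_c^{h_l}=0$, (1) and (2) give $\operatorname{sgn}\varphi_i^{h_l}=\chi(abc;i)$ for all $i\ne a,b,c,l$. So $R$ is exposed by Lemma 6 with $\rho=\{l\}$. (This shows why simplices of type II are needed: they are glued on exactly where the coordinate $l$ is outvoted.)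

*(I.2)* $R=F_{abc}\setminus\{a^\delta\}$. Direct the line $bc$ by $\mathbf d$ such that $\sigma_a$ matches $a^{1-\delta}$. If $a$ is not last on the line, let $i$ be its successor. For $x\ne a,b,c,i$ we have $x\prec a\Leftrightarrow x\prec i$, so $x_{ibc}=x_{abc}$. As $a\prec i$, $\chi(ibc;a)=\sigma_a$, so $a_{ibc}=a^{1-\delta}$. Hence $R\subset F_{ibc}$. If $a$ is last, then $\chi(abc;i)=\sigma_i=\operatorname{sgn}(v_i\cdot\mathbf d)$ for all $i\ne a,b,c$, and $v_a\cdot\mathbf d$ matches $a^{1-\delta}$. So $R$ is exposed by Lemma 6 with $\rho=\emptyset$, $y=\mathbf d$, $\operatorname{dbl}R=\{b,c\}$.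

*(II.1)* $R=\Theta_{l,C}\setminus\{x_C\}$ with $x\notin C\cup\{l\}$. If $x\in N_C$, then $R\subset\Theta_{x,C}$. If $x\notin N_C$, then $J(R)=\{l,x\}$, and the second case of Step 1 with $l'=x$ shows that $R$ is exposed; as $\operatorname{dbl}R=C$, no movement is needed.

*(II.2)* $R=\Theta_{l,C}\setminus\{x^\delta\}$ with $C=\{a,b,c,x\}$. If $x^{1-\delta}=x_{abc}$, then $R=F_{abc}\setminus\{l_{abc}\}\subset F_{abc}$. Otherwise take the point $\varphi_a^{h_l}=\varphi_b^{h_l}=\varphi_c^{h_l}=0$. As $l\in N_C$, (2) gives $\operatorname{sgn}\varphi_x^{h_l}=-\chi(abc;x)$, which matches $x^{1-\delta}$. For the other $z\ne l$, the set $\{a,b,c,z\}$ is not a site by (D1), so $\varphi_z^{h_l}$ matches $z_C$. So $R$ is exposed by Lemma 6 with $\rho=\{l\}$, $\operatorname{dbl}R=\{a,b,c\}$.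

**Step 4 ($T$ fills $P$, and the boundaries agree).** By Step 2, two facets of $T$ containing the same ridge $R$ lie on opposite sides of it, since otherwise their interiors would intersect. A ridge meeting $\operatorname{int}P$ is not exposed, so by Step 3 it lies in two facets of $T$, one on each side. Suppose $|T|\ne P$. As $|T|$ is closed, $\operatorname{int}P\setminus|T|$ is nonempty and open. Go from an interior point of a $D$-simplex of $T$ to a generic point of $\operatorname{int}P\setminus|T|$ along a segment that avoids all faces of codimension $\ge2$. Let $p$ be the last point such that the segment up to $p$ lies in $|T|$. Then $p\in\operatorname{int}P$ lies in the interior of a $D$-simplex of $T$ or in the relative interior of a ridge. In the latter case the two simplices at the ridge cover a neighborhood of $p$. Both cases contradict the choice of $p$. So $|T|=P$, and $T$ triangulates $P$.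

Let $\Phi$ be a facet of $P$. Each simplex of $T$ meets $\Phi$ in a face, so $\Phi$ is a finite union of faces of $T$, hence of those of dimension $D-1$, that is, of ridges. A ridge $R\subset\Phi$ cannot lie in two facets of $T$, since they would be on opposite sides of $\Phi$. So $R$ is exposed by Step 3. Hence $\operatorname{conv}R$ is a $(D-1)$-dimensional face of $P$, and $\Phi=\operatorname{conv}R$ is a simplex. Thus $P$ is simplicial, and each of its facets is a ridge in exactly one facet of $T$. Conversely, a ridge in exactly one facet of $T$ is exposed by Step 3, so it is a facet of $P$. So $\partial T=\partial P$. By Step 1, every face of $T$ with at most $D-k=d-k+1$ vertices, that is, of dimension at most $d-k$, is a proper face of $P$. So $T$ is a $k$-stacked $(d+1)$-ball with boundary $S$. $\square$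

## 10. Circular bars exclude a shelling

Now the tiles and bars of Section 6 can be defined for the voted order. The triples $abc$ are the *tiles*. On the line $bc$ lie the tiles $abc$, $a\in E\setminus\{b,c\}$, ordered by $\prec$. A *bar* is an interval of tiles on a line; "from $x$ to $x'$" means from the tile $xbc$ to the tile $x'bc$. By Lemma 5(a) this does not depend on the direction of the line. The first and last tiles of a bar are its *ends*; the others are *interior* to it.

**Theorem 8.** In the situation of Theorem 7, suppose there is a nonempty finite set of bars such that every end of every bar is an interior tile of another bar. Then $T$ is not shellable.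

*Proof.* Let $\mathcal F$ be the set of the simplices $F_{abc}$ over all tiles $abc$ in the bars. Every tile in a bar is interior to some bar. Suppose a shelling of $T$ exists, and let $F=F_{abc}$ be the last member of $\mathcal F$ in it, with $abc$ interior to a bar on the line $bc$. The two neighbors of $abc$ on this line give members of $\mathcal F$ that precede $F$. By (I.2), applied to both directions of the line, one of them contains $F\setminus\{a^0\}$ and the other contains $F\setminus\{a^1\}$. By Step 0, $G=F\setminus\{a^0,a^1\}$ is a face of $P$; it has $D-1$ vertices. So Lemma 4(b), with $\{p,p'\}=\{a^0,a^1\}$, gives a contradiction. $\square$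

By Section 6, such bars can exist only if $\mathcal S\ne\emptyset$: with no sites, $\prec$ is the order of the genuine arrangement $h^{(0)}$. It remains to build data in which bars do close up.

## 11. A staircase that descends all the way around

Let $m\ge3$ be odd and $\omega=2\pi/m$. We first describe $2m$ planes in $\mathbb R^3$ near one point. For $i\in\mathbb Z_m$ let
$$\tau_i=(\cos i\omega,\sin i\omega),\qquad \nu_i=(-\sin i\omega,\cos i\omega).$$
Let $\ell=2\tan(\omega/2)$. Choose $\eta>0$ with $r(1+\eta)\tan(\omega/2)<\tan(r\omega/2)$ for $2\le r\le\frac{m-1}2$; this is possible since $\tan(rx)>r\tan x$ for $r\ge2$, $0<rx<\pi/2$. For $j\in\mathbb Z_m$ let $\theta^{(j)}\in\mathbb R^{\mathbb Z_m}$ be such that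
$$\theta_i^{(j)}-\theta_{i+1}^{(j)}=(1+\eta)\ell\quad(i\ne j),\qquad\text{hence}\quad \theta_j^{(j)}-\theta_{j+1}^{(j)}=-(m-1)(1+\eta)\ell .$$
So $\theta^{(j)}$ descends by equal steps once around the circle and jumps back up between $j$ and $j+1$; only the place of the jump depends on $j$. Let $\delta_i$ be close to $-1$ and $s>0$ small. On $\mathbb R^3\ni(x,t)$, $x\in\mathbb R^2$, define
$$f_i^\pm(x,t)=\pm\langle\nu_i,x\rangle+s(\langle\tau_i,x\rangle-t),\qquad \kappa_i^{\pm,(j)}=\pm\delta_i+s\theta_i^{(j)} .$$
Since $m$ is odd, $\nu_i\ne\pm\nu_k$ for $i\ne k$. Let $z_{ik}$ be the common point of the lines $\langle\nu_i,x\rangle=\delta_i$ and $\langle\nu_k,x\rangle=\delta_k$ in $\mathbb R^2$. Write $i^\pm$ for the plane $f_i^\pm=\kappa_i^{\pm,(j)}$ or for its index, and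
$$C_i=\{i^+,i^-,(i+1)^+,(i+1)^-\},\qquad L_i=i^+\cap i^-,\qquad L_i'=i^-\cap(i+1)^+ .$$

The planes $i^+$ and $i^-$ are both nearly vertical, and meet in the line $L_i$, which descends above a line close to the tangent of the unit circle at $-\nu_i$. ("Downward" will mean increasing $t$.)

**Lemma 9.** For suitable $\delta$ (arbitrarily close to $(-1,\dots,-1)$) and all sufficiently small $s>0$:

(a) any three of the $2m$ forms are linearly independent;

(b) for every $4$-set $C$ of indices and $h=-\kappa^{(j)}$, $C(h)\ne0$. Its sign does not depend on $j$ if $C\notin\{C_i\}$. For $C=C_i$ it is the same for all $j\ne i$ and opposite for $j=i$;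

(c) on $L_i$, directed by increasing $t$, $(i-1)^-$ is crossed before $(i+1)^+$, for every $j$;

(d) on $L_i'$, directed by increasing $t$, for every $j\ne i$, $i^+$ is crossed before $(i+1)^-$;

(e) the homogeneous lines $f_i^+=f_i^-=0$ and $f_i^-=f_{i+1}^+=0$ are spanned by $(\tau_i,1)$ and by some $(x_i,1)$ with $|x_i|<1$.

Before the proof, here is what the lemma does. Put the voted orders (c) and (d) for *all* $i$ together. With $t$ for the height at which lines and planes meet, they would read
$$t(L_i\cap(i-1)^-)<t(L_i\cap(i+1)^+)=t(L_i'\cap i^+)<t(L_i'\cap(i+1)^-)=t(L_{i+1}\cap i^-),$$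
and after $m$ such steps we are back at the first point, strictly lower. No genuine arrangement can do this, and indeed the arrangement $j$ fails at $i=j$. But for each $i$ all $j\ne i$ agree with it. This is a Penrose staircase.

*Proof.* By expansion along the last column, $C(h)$ is, up to a nonzero factor not depending on $h$, the determinant with the four rows (form, $h$). Divide the $t$-column by $s$; the row of $i^\pm$ becomes
$$(\pm\nu_i+s\tau_i,\ -1,\ \mp\delta_i-s\theta_i).$$

(a) It suffices to take $s=0$, with rows $(\pm\nu_i,-1)$. For $i^+,i^-,k^\varepsilon$ the sum of the first two rows is $(0,0,-2)$, and the determinant is $\pm2\det(\nu_i,\nu_k)\ne0$. For three different indices, the points $\varepsilon\nu$ are three distinct points of the unit circle, hence not collinear, so the determinant is nonzero.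

(b) *$C=\{i^+,i^-,k^\varepsilon,l^{\varepsilon'}\}$ with $i,k,l$ distinct.* At $s=0$ the sum of the first two rows is $(0,0,-2,0)$. So the determinant is $\pm2\det\big((\nu_i,-\delta_i),(\nu_k,-\delta_k),(\nu_l,-\delta_l)\big)$. For $\delta=(-1,\dots,-1)$ it is nonzero: the three lines $\langle\nu,x\rangle=-1$ are distinct tangents of the unit circle with pairwise nonparallel normals, hence not concurrent. So it is nonzero for $\delta$ near $(-1,\dots,-1)$.

*Four distinct indices.* At $s=0$ the determinant is affine in each $\delta_i$, with coefficient $\pm$ the $3\times3$ determinant of the other rows $(\varepsilon\nu,-1)$, which is $\ne0$ by the proof of (a). So it is nonzero for generic $\delta$.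

In both cases the value at $s=0$ does not involve $\theta$; so for small $s$ the sign is independent of $j$.

*$C=\{i^+,i^-,k^+,k^-\}$.* Replacing the two rows of each pair by their half-sum and half-difference gives, up to a constant factor, the determinant of the rows
$$(s\tau_i,-1,-s\theta_i),\quad(\nu_i,0,-\delta_i),\quad(s\tau_k,-1,-s\theta_k),\quad(\nu_k,0,-\delta_k).$$
Subtract the first row from the third, expand along the third column, and add to the last column the combination of the first two columns with coefficients $z_{ik}$. The last column becomes zero in the rows of $\nu_i,\nu_k$, and it becomes $sY_{ik}$ in the remaining row, where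
$$Y_{ik}=\big(\langle\tau_k,z_{ik}\rangle-\theta_k\big)-\big(\langle\tau_i,z_{ik}\rangle-\theta_i\big).$$
So the determinant is $\pm sY_{ik}\det(\nu_i,\nu_k)$, with a sign that does not depend on $\theta$. Write $k=i+r$ with $1\le r\le\frac{m-1}2$, which is possible for exactly one ordering of the pair. For $\delta=(-1,\dots,-1)$ the two lines are the tangents of the unit circle at $-\nu_i$ and $-\nu_k$. The point $-\nu_k$ is obtained from $-\nu_i$ by a rotation through $r\omega$ in the direction of $\tau_i$, so
$$z_{ik}=-\nu_i+\tan(\tfrac{r\omega}2)\,\tau_i=-\nu_k-\tan(\tfrac{r\omega}2)\,\tau_k .$$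
Hence
$$Y_{ik}=\theta_i-\theta_{i+r}-2\tan(r\omega/2),\qquad \theta_i^{(j)}-\theta_{i+r}^{(j)}\in\{r(1+\eta)\ell,\ (r-m)(1+\eta)\ell\},$$
where the second value occurs exactly if $j\in\{i,\dots,i+r-1\}$. For $r\ge2$ both values give $Y_{ik}<0$, the first one by the choice of $\eta$. For $r=1$, $Y_{ik}=\eta\ell>0$ if $j\ne i$, and $Y_{ik}<0$ if $j=i$. These strict inequalities persist for $\delta$ near $(-1,\dots,-1)$. The pairs with $r=1$ are exactly the sets $C_i$. Fix such a generic $\delta$.

(c) Adding and subtracting the equations of $i^+$ and $i^-$ gives, on $L_i$, $x=\delta_i\nu_i+(t+\theta_i)\tau_i$. For $k\ne i$ the plane $k^\varepsilon$ has the equation $\varepsilon(\langle\nu_k,x\rangle-\delta_k)+s(\langle\tau_k,x\rangle-t-\theta_k)=0$. At $s=0$ it forces $x=z_{ik}$. So, as $\langle\nu_k,\tau_i\rangle\ne0$, it is met at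
$$t=\langle\tau_i,z_{ik}\rangle-\theta_i+O(s).\tag{3}$$
For $k=i-1$ and $k=i+1$, $\langle\tau_i,z_{ik}\rangle$ is close to $-\tan(\omega/2)$ and $+\tan(\omega/2)$, respectively.

(d) By (3), $L_i'\cap i^+=L_i\cap(i+1)^+$ has $t=\langle\tau_i,z_{i,i+1}\rangle-\theta_i+O(s)$, and $L_i'\cap(i+1)^-=L_{i+1}\cap i^-$ has $t=\langle\tau_{i+1},z_{i,i+1}\rangle-\theta_{i+1}+O(s)$. The second minus the first is $Y_{i,i+1}+O(s)$, which is positive for $j\ne i$.

(e) The first line is $\langle\nu_i,x\rangle=0$, $\langle\tau_i,x\rangle=t$. For the second put $t=1$: $\langle-\nu_i+s\tau_i,x\rangle=s$ and $\langle\nu_{i+1}+s\tau_{i+1},x\rangle=s$. For small $s$ this has a unique solution $x_i$, and $|x_i|=O(s)$. $\square$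

## 12. Four staircases at the corners of a tetrahedron

The staircase supplies bars that start inside one another; but they have to end somewhere. We let all of them run into a face plane of a tetrahedron, put one staircase near each of the four vertices, and use lines in the face planes and along the edges to catch the ends.

Let $\Delta\subset\mathbb R^3$ be a tetrahedron with face planes $Q_0,\dots,Q_3$; $Q_b$ also denotes an affine function vanishing on the plane and positive in $\operatorname{int}\Delta$. Let $q_g$ be the vertex opposite $Q_g$. Fix three unit vectors in $\mathbb R^2$ at mutual angles $120^\circ$, none parallel to any $\tau_i$. For each $g$ denote them by $\mathbf u_b$, $b\ne g$. Since $\sum_b\mathbf u_b=0$ is, up to a factor, the only relation among them, the three forms $t-\frac12\langle\mathbf u_b,x\rangle$ are linearly independent. So are the linear parts of the three functions $Q_b$, $b\ne g$, which vanish at $q_g$. So there is a linear isomorphism $A_g$ such that, with $(x,t)=A_g(X-q_g)$, we have $Q_b(X)=t-\frac12\langle\mathbf u_b,x\rangle$ for the three $b\ne g$. For $\zeta>0$ put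
$$\xi_g(X)=A_g(X-q_g)+(0,0,\zeta)=(x,t),\qquad\text{so}\quad Q_b=t-\zeta-\tfrac12\langle\mathbf u_b,x\rangle\ (b\ne g),\qquad p_g=\xi_g^{-1}(0).$$
So $p_g$ is a point slightly outside $\Delta$, above the vertex $q_g$.

Let $E_g$ be a set of $2m$ symbols $H_{g,i}^\pm$, and
$$E=\{Q_0,\dots,Q_3\}\cup\bigcup_gE_g\cup\{\text{$n-8m-4\ge0$ further elements}\}.$$
To these elements we assign affine functions on $\mathbb R^3$: for $\mu\ge0$,
$$\varphi^{(j)}=f_i^\pm\circ\xi_g-\mu\,\kappa_i^{\pm,(j)}\quad\text{to }H_{g,i}^\pm,$$
the function $Q_b$ to the symbol $Q_b$, and arbitrary affine functions to the further elements; the last two kinds do not depend on $j$. This defines $v$ (linear parts) and $h^{(j)}$ (constants). Let $h^0$ be the case $\mu=0$, and $\mathcal A^0$ the corresponding plane arrangement, in which all planes of $E_g$ pass through $p_g$. In $\mathcal A^0$ write $L_i=H_{g,i}^+\cap H_{g,i}^-$ and $L_i'=H_{g,i}^-\cap H_{g,i+1}^+$ for lines through $p_g$. "Downward" means increasing $t$ in the coordinates $\xi_g$. By Lemma 9(e), in these coordinates the lines are spanned by $(\tau_i,1)$ and $(x_i,1)$.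

For $b\ne g$ choose $i_g(b)=i$ with $\langle\mathbf u_b,\tau_i\rangle<\langle\mathbf u_c,\tau_i\rangle$ for both $c\ne b,g$. This says that $\tau_i$ lies in the open $120^\circ$-arc centered at $-\mathbf u_b$. Its endpoints are the other two vectors $\mathbf u_c$, so no $\tau_i$ is an endpoint. Consecutive $\tau_i$ are at angular distance $360^\circ/m\le120^\circ$, so the closed arc, and hence the open arc, contains some $\tau_i$. Thus $i_g(b)$ exists.

**Lemma 10.** For small $s$ (depending on $m$ and the $\mathbf u$'s) and then small $\zeta>0$, $\mathcal A^0$ satisfies for all $g$: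

* (P1) the downward half-lines of $L_i,L_i'$ from $p_g$ hit $Q_g$ in relatively interior points of the triangle $\Delta\cap Q_g$;
* (P2) each plane $H\in E_g$ meets the boundary of the triangle $\Delta\cap Q_g$ in exactly two points, in the relative interiors of two different edges;
* (P3) for $b\ne g$ and $i=i_g(b)$: the downward half-line of $L_i$ meets $Q_b$ at a point $U$ strictly between $p_g$ and $Q_g$, with $Q_c(U)<0$ for $c\ne b,g$; and $H_{g,i}^+$ meets the relative interior of the edge $\Delta\cap Q_b\cap Q_g$, at a single point $Z$;
* (P4) for $b<c$ and $\{g,g'\}=\{0,1,2,3\}\setminus\{b,c\}$, all points from (P2) and all points $Z$ from (P3) on the edge $Q_b\cap Q_c\cap\Delta$ lie on the line $Q_b\cap Q_c$ strictly between its intersections $W_g,W_{g'}$ with $H^+_{g,i_g(b)}$ and $H^+_{g',i_{g'}(b)}$.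

*Proof.* First let $\zeta=0$, so $p_g=q_g$. The cone of $\Delta$ at $q_g$ is $t\ge\frac12\langle\mathbf u_b,x\rangle$ ($b\ne g$). Summing the three inequalities gives $t\ge0$. If $t=0$, then the three numbers $\langle\mathbf u_b,x\rangle\le0$ have sum $0$, so $x=0$. So $t>0$ on the cone except at the apex. Project centrally from $q_g$ to the plane $t=1$: the triangle $\Delta\cap Q_g$ becomes
$$\mathcal D=\{x:\ \langle\mathbf u_b,x\rangle\le2\ \ \forall\,b\ne g\},$$
a triangle with vertices $-4\mathbf u_b$ whose interior contains the closed unit disc. The edge of $\Delta\cap Q_g$ on $Q_b$ becomes the side $\langle\mathbf u_b,x\rangle=2$.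

The lines $L_i,L_i'$ become the points $\tau_i,x_i$ of the closed unit disc. This gives (P1).

The plane $H_{g,i}^\pm$ becomes the line $\pm\langle\nu_i,x\rangle+s(\langle\tau_i,x\rangle-1)=0$. It contains the interior point $\tau_i$ of $\mathcal D$ and tends to $\mathbb R\tau_i$ as $s\to0$. As $\mathbb R\tau_i$ contains no $-4\mathbf u_b$, the line misses the vertices of $\mathcal D$ for small $s$. A line through an interior point of a triangle and through no vertex meets the boundary in two points, in the relative interiors of two different sides. This gives (P2).

For $i=i_g(b)$, $\langle\mathbf u_b,-\tau_i\rangle$ is the strict maximum of three numbers with sum $0$, so it is positive, and the ray in direction $-\tau_i$ leaves $\mathcal D$ through the relative interior of the side of $b$. For small $s$ the line of $H_{g,i}^+$ also meets that side in a single, relatively interior point. This gives $Z$.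

Now fix $s$. The statements proved so far are open conditions on the planes, so they hold for small $\zeta>0$. For $\zeta>0$ and $i=i_g(b)$, the half-line of $L_i$ is given by $(t\tau_i,t)$, $t\ge0$, and it meets $Q_b$ at $t_b=\zeta/(1-\frac12\langle\mathbf u_b,\tau_i\rangle)>0$. This tends to $0$ with $\zeta$, whereas $Q_g$ is met at a parameter that tends to a positive limit. So $U$ is strictly between $p_g$ and $Q_g$ for small $\zeta$. At $U$,
$$Q_c=t_b\big(1-\tfrac12\langle\mathbf u_c,\tau_i\rangle\big)-\zeta<0,$$
because $\langle\mathbf u_b,\tau_i\rangle<\langle\mathbf u_c,\tau_i\rangle$. This completes (P3).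

For (P4): at $\zeta=0$ the plane $H^+_{g,i}$ contains $q_g$ but does not contain the line $Q_b\cap Q_c$ through $q_g$, since this line projects to a vertex of $\mathcal D$, which the trace of the plane misses. So $W_g\to q_g$, and similarly $W_{g'}\to q_{g'}$, as $\zeta\to0$. The vertices $q_g,q_{g'}$ are the ends of the edge $Q_b\cap Q_c\cap\Delta$, while the finitely many other points converge to points of the open edge. $\square$

**General position.** Fix $\delta$, $s$ (small enough for Lemmas 9 and 10) and $\zeta$. Conditions (P1)–(P4) are open. Now perturb slightly the following parameters: the affine maps $\xi_g(X)=A_gX+a_g$, the four affine functions $Q_b$ ($\Delta$ and its vertices being redefined accordingly), and the further affine functions. We may assume: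

* (G1) any three $v$'s are independent;
* (G2) $C(h^0)\ne0$ unless $C\subseteq E_g$ for some $g$.

Indeed, (G1) and (G2) say that certain $3\times3$ determinants of linear parts and certain $4\times4$ determinants of rows (linear part, constant) are nonzero. These are polynomials in the parameters, so it suffices to see that they are not identically zero. The row of an element of $E_g$ with form $f$ is $[A_g|a_g]^{\mathsf T}f$, with $[A_g|a_g]$ an arbitrary $3\times4$ matrix. As any three forms are independent by Lemma 9(a), any at most three elements of $E_g$ can be given arbitrary prescribed rows in $\mathbb R^4$. This can be done for different $g$ simultaneously, and the rows of the other elements are free individually. For (G1) prescribe three rows with independent linear parts. For (G2), where $C$ contains at most three elements of each $E_g$, prescribe a basis of $\mathbb R^4$.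

**The data.** Fix such parameters (with $A_g$ still invertible) and let $\mu>0$ be small. Let
$$\mathcal S=\{C_{g,i}\},\qquad C_{g,i}=\{H_{g,i}^\pm,H_{g,i+1}^\pm\},\qquad\vartheta(C_{g,i})=i .$$
(D1) holds: for fixed $g$, two different pairs $\{i,i+1\}$ of indices share at most one index, since $m\ge3$, and different $E_g$ are disjoint. For (D2), let first $C$ be contained in no $E_g$. Then $C(h^0)\ne0$, and for small $\mu$, $\operatorname{sgn}C(h^{(j)})=\operatorname{sgn}C(h^0)=:c(C)$ for all $j$. If $C\subseteq E_g$, then the relation $\lambda^C$ among the $v$'s is also the linear relation of the corresponding forms $f$, since $A_g$ is invertible. The constants are $f(a_g)-\mu\kappa$, so $C(h^{(j)})=-\mu\sum_{i\in C}\lambda_i\kappa_i^{(j)}$, and Lemma 9(b) applies. Let $c(C)$ be the common sign if $C$ is not a site, and let $c(C_{g,i})$ be the sign for $j\ne i$. So we have data in the sense of Section 7.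

**What is known about the order.**

* (O1) On a line $ab$, the $\prec$-order of $x,x'$ is that of the intersection points of the planes $x,x'$ with the line in $\mathcal A^0$, unless $a,b,x,x'$ lie in a common $E_g$. Indeed, for $C=\{a,b,x,x'\}$ we have $c(C)=\operatorname{sgn}C(h^0)\ne0$, so $\chi=\chi_{h^0}$ on $C$.
* (O2) On $\{H_{g,i}^+,H_{g,i}^-\}$ directed downward, $H_{g,i-1}^-\prec H_{g,i+1}^+$.
* (O3) On $\{H_{g,i}^-,H_{g,i+1}^+\}$ directed downward, $H_{g,i}^+\prec H_{g,i+1}^-$, for *all* $i\in\mathbb Z_m$.

For (O2) and (O3) note that the planes of $E_g$ for $h^{(j)}$ are, in the coordinates $\mu^{-1}\xi_g$, exactly the planes of Section 11. In (O2) the $4$-set involves three different indices, so it is not a site, $\prec$ is the order for every $h^{(j)}$, and Lemma 9(c) applies. In (O3) the $4$-set is $C_{g,i}$, $\prec$ is the order for the $h^{(j)}$ with $j\ne i$, and Lemma 9(d) applies.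

## 13. Five families of bars that close up

We omit the index $g$ in $H_{g,i}^\pm$ when it is clear. Consider the following bars.

* $\mathsf B_1(g,i)$: line $\{H_i^+,H_i^-\}$, from $H_{i-1}^-$ to $Q_g$.
* $\mathsf B_2(g,i)$: line $\{H_i^-,H_{i+1}^+\}$, from $H_i^+$ to $Q_g$.
* $\mathsf B_3(g,H)$, $H\in E_g$: line $\{H,Q_g\}$, from $Q_x$ to $Q_y$, where the two points of (P2) lie on the edges $Q_g\cap Q_x$ and $Q_g\cap Q_y$.
* $\mathsf B_4(g,b)$, $b\ne g$: line $\{Q_b,H_i^+\}$ with $i=i_g(b)$, from $H_i^-$ to $Q_g$.
* $\mathsf B_5(b,c)$, $b<c$: line $\{Q_b,Q_c\}$, from $H^+_{g,i_g(b)}$ to $H^+_{g',i_{g'}(b)}$, where $\{g,g'\}=\{0,1,2,3\}\setminus\{b,c\}$.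

We go through all ends. In each use of (O1) below, the four elements include some $Q$, so they do not lie in a common $E_g$. We shall use repeatedly:
$$\text{on a line } L_i \text{ or } L_i' \text{ directed downward, every plane of } E_g \text{ not containing the line precedes } Q_g.\tag{4}$$
This follows from (O1) and (P1): in $\mathcal A^0$ such a plane meets the line only in $p_g$, and $Q_g$ is hit on the downward half-line from $p_g$.

*Start of $\mathsf B_1(g,i)$.* The tile $\{H_i^+,H_i^-,H_{i-1}^-\}$ is interior to $\mathsf B_2(g,i-1)$. On the line $\{H_{i-1}^-,H_i^+\}$ directed downward, $H_{i-1}^+\prec H_i^-$ by (O3), and $H_i^-\prec Q_g$ by (4).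

*Start of $\mathsf B_2(g,i)$.* The tile $\{H_i^-,H_{i+1}^+,H_i^+\}$ is interior to $\mathsf B_1(g,i)$. On the line $\{H_i^+,H_i^-\}$ directed downward, $H_{i-1}^-\prec H_{i+1}^+$ by (O2), and $H_{i+1}^+\prec Q_g$ by (4).

*Last tile of $\mathsf B_1(g,i)$.* The tile $\{H_i^+,H_i^-,Q_g\}$ is interior to $\mathsf B_3(g,H_i^+)$. By (P1), the point $L_i\cap Q_g$ on the line $H_i^+\cap Q_g$ is interior to the triangle $\Delta\cap Q_g$, hence strictly between the two points of (P2); use (O1).

*Last tile of $\mathsf B_2(g,i)$.* The tile $\{H_i^-,H_{i+1}^+,Q_g\}$ is interior to $\mathsf B_3(g,H_i^-)$, in the same way, with the point $L_i'\cap Q_g$.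

*Ends of $\mathsf B_3(g,H)$.* The tile $\{H,Q_g,Q_x\}$ is interior to the bar $\mathsf B_5$ on the line $\{Q_g,Q_x\}$, by (P4) for the point of (P2) and (O1); likewise with $y$.

*Start of $\mathsf B_4(g,b)$, $i=i_g(b)$.* The tile $\{Q_b,H_i^+,H_i^-\}$ is interior to $\mathsf B_1(g,i)$: on the line $\{H_i^+,H_i^-\}$ directed downward, the planes $H_{i-1}^-$, $Q_b$, $Q_g$ are met in $\mathcal A^0$ at $p_g$, then at $U$, and then at $L_i\cap Q_g$ by (P3). So $H_{i-1}^-\prec Q_b\prec Q_g$ by (O1).

*Last tile of $\mathsf B_4(g,b)$.* The tile $\{Q_b,H_i^+,Q_g\}$ is interior to the bar $\mathsf B_5$ on the line $\{Q_b,Q_g\}$, by (P4) for the point $Z$ and (O1).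

*Ends of $\mathsf B_5(b,c)$.* The tile $\{Q_b,Q_c,H^+_{g,i_g(b)}\}$ is interior to $\mathsf B_4(g,b)$. On the line $Q_b\cap H^+_{g,i_g(b)}$ of $\mathcal A^0$, the planes $H^-_{g,i_g(b)}$ and $Q_g$ are met at $U$ and $Z$. The function $Q_c$ ($c\ne b,g$) is negative at $U$ by (P3) and positive at $Z$, a relatively interior point of the edge $\Delta\cap Q_b\cap Q_g$. So $Q_c$ is crossed strictly between $U$ and $Z$; use (O1). The same holds for $g'$, with $\mathsf B_4(g',b)$.

In every case the bar that contains the end in its interior lies on a different line. So every end of every bar is an interior tile of another bar.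

## 14. Choice of parameters and proof of Theorem 1

Let $m$, $d$, $k$ be as in Theorem 1: $m\ge3$ odd, $d\ge8m+5$, $3+\lceil(d-1)/m\rceil\le k\le d/2$. Put $n=d-1$. Then $n\ge8m+4$, so the data of Section 12 exist with $|E|=n$. Choose $\gamma:E\to\mathbb Z_m$ with all fibers of size at most $N:=\lceil n/m\rceil$. Then $|N_C|\le N$ for all sites $C$, because $N_C$ is contained in the fiber over $\vartheta(C)$. We have $k\ge N+3$ and $n+1=d\ge2k$. So for small $u>0$, Theorem 7 gives a simplicial polytope of dimension $D=n+2=d+1$ with $2n=2(d-1)$ vertices, whose boundary $S$ is a $k$-stacked polytopal $d$-sphere with $\overline S=T$.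

By Section 13 the hypothesis of Theorem 8 is satisfied, so $\overline S=T$ is not shellable. If $S$ were $k$-stellated, $\overline S$ would be shellable by Lemma 3. So $S$ is not $k$-stellated. This proves Theorem 1, and with it Corollary 2; both forms of the conjecture are false. $\blacksquare$
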